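\title{Dihedral rigidity of convex polyhedra in hyperbolic three-space}

\begin{abstract}
Let $P$ be a compact convex polyhedron in the upper half-space model of hyperbolic three-space. We prove that a smooth Riemannian metric on $P$ whose scalar curvature is at least $-6$, whose face mean curvatures are at least the hyperbolic ones, and whose dihedral angles are at most the hyperbolic ones is isometric, face by face, to a hyperbolic polyhedron with the same Euclidean normals and the same combinatorial type. Vertices need not be simple and angles need not be acute. The proof solves a Dirac boundary value problem for quaternion-valued functions directly on the polyhedron. The angle hypothesis makes this problem self-adjoint with domain in $W^{1,2}$; an index computation and a Weitzenb\"ock formula then produce a spinor from which the isometry is read off. We also give a form of the theorem that contains the Euclidean case, classify the polyhedra that occur in the conclusion, and show that none of the three hypotheses can be relaxed.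
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Reference polyhedra and the rigidity problem}

Let $\delta$ be the Euclidean metric on $\mathbb{R}^3$, let $\mathbb{R}^3_+=\{x\in\mathbb{R}^3:x^1>0\}$, and let $b=(x^1)^{-2}\delta$. Then $(\mathbb{R}^3_+,b)$ is hyperbolic three-space; its scalar curvature is $-6$. For a Euclidean unit vector $a=(a^1,a^2,a^3)$ and $s\in\mathbb{R}$ put
\[
Z(a,s)=\{x\in\mathbb{R}^3_+: a\cdot x=s\}.
\]

For a surface with unit normal $\nu$ in a Riemannian three-manifold, the second fundamental form is $A(X,Y)=\langle\nabla_X\nu,Y\rangle$ and the mean curvature is $H=\operatorname{tr}A$; the unit sphere of $\mathbb{R}^3$ has $H=2$ for the outward normal. On the boundary of a domain we always use the outward normal. If two faces with outward unit normals $\nu_i,\nu_j$ meet along an edge, their dihedral angle is the function $\theta_{ij}$ on the edge given by $\cos\theta_{ij}=-\langle\nu_i,\nu_j\rangle$.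

These quantities are easy to compute for the planes $Z(a,s)$. The Levi-Civita connection of $b$ is $\nabla_XY=\partial_XY-\frac1{x^1}\big(X^1Y+Y^1X-(X\cdot Y)\partial_1\big)$ in Euclidean components. For the $b$-orthonormal frame $e_j=x^1\partial_j$ the terms $\partial_Xe_j=X^1\partial_j$ and $-\frac1{x^1}X^1e_j$ cancel, and there remains
\begin{equation}\label{eq:frame}
\nabla_Xe_j=\langle X,e_j\rangle e_1-\langle e_1,e_j\rangle X .
\end{equation}
The vector $\nu=\sum_ja^je_j$ is a unit normal of $Z(a,s)$, and \eqref{eq:frame} gives $\nabla_X\nu=-a^1X$ for tangent $X$. So $Z(a,s)$ is totally umbilic with $H=-2a^1$: a horosphere if $a^1=\pm1$, a totally geodesic plane if $a^1=0$, and an equidistant surface otherwise. Two such planes meet at their constant Euclidean angle.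

In this paper a \emph{polyhedron} is a compact set
\[
P=\{x\in\mathbb{R}^3: a_i\cdot x\le s_i\ \text{for all } i\}
\]
with nonempty interior, given by a finite irredundant list of inequalities with $|a_i|=1$. Thus $a_i$ is the outward Euclidean normal of the face $F_i=P\cap\{a_i\cdot x=s_i\}$. Any number of faces may meet at a vertex, and the angles $\beta_{ij}\in(0,\pi)$ with $\cos\beta_{ij}=-a_i\cdot a_j$ may be obtuse. If $P\subset\mathbb{R}^3_+$, we call $(P,b)$ a \emph{hyperbolic reference polyhedron}. Two polyhedra whose faces carry the same labels have the \emph{same combinatorial type} if $F_i\leftrightarrow F_i'$ extends to an inclusion-preserving bijection between their faces, edges and vertices. A function or tensor on $P$ is \emph{smooth} if it extends smoothly to a neighborhood of $P$.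

Let $(M,g)$ be a compact Riemannian manifold diffeomorphic to a hyperbolic reference polyhedron $P$. Pulling back by the diffeomorphism, we take $M=P$ with a smooth metric $g$. Suppose that $g$ is at least as convex as $b$ on every stratum: the scalar curvature is at least $-6$, each face has mean curvature at least that of the same face of $(P,b)$, and each dihedral angle is at most the corresponding one of $(P,b)$. By the computation above this means
\begin{equation}\label{eq:hyp}
R_g\ge-6,\qquad H_i\ge-2a_i^1\ \text{ on }F_i,\qquad \theta_{ij}\le\beta_{ij}\ \text{ on the edge }F_i\cap F_j ,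
\end{equation}
where $H_i$ and $\theta_{ij}$ are computed with $g$; the last condition says $\langle\nu_i,\nu_j\rangle_g\le a_i\cdot a_j$. Must $(P,g)$ then be hyperbolic, and in fact a reference polyhedron with the same normals $a_i$? The problem comes from the paper of Chai and Wang \cite{CW}, and the conjectured answer is yes. We prove this.

\begin{theorem}\label{thm:main}
Let $P\subset\mathbb{R}^3_+$ be a polyhedron and $g$ a smooth metric on $P$ satisfying \eqref{eq:hyp}. Then there are numbers $s_i'$ and an isometry from $(P,g)$ onto a polyhedron $P'=\{a_i\cdot x\le s_i'\ \text{for all }i\}\subset(\mathbb{R}^3_+,b)$ of the same combinatorial type as $P$, carrying $F_i$ onto $P'\cap Z(a_i,s_i')$ for every $i$.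
\end{theorem}

The numbers $s_i$ do not occur in \eqref{eq:hyp}, and $P'$ has the same mean curvatures and angles as $P$, so one cannot expect $P'=P$. Section~\ref{sec:compl} makes this precise (Theorem~\ref{thm:class}), gives a version that includes Euclidean polyhedra (Theorem~\ref{thm:general}), and shows that the conclusion fails if any one inequality in \eqref{eq:hyp} is weakened by an arbitrarily small amount (Theorem~\ref{thm:sharp}).

\subsection{Two cases by hand}

The shape of the hypotheses is already visible in dimension two. Let $g$ be a metric on a convex Euclidean $n$-gon with Gauss curvature $K\ge0$, geodesic curvature $k\ge0$ along the sides, and angles $\theta_j$ at most the Euclidean angles $\beta_j$. The Gauss--Bonnet formula gives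
\[
2\pi=\int K+\int k+\sum_j(\pi-\theta_j)\ \ge\ \sum_j(\pi-\beta_j)=2\pi ,
\]
so $K=0$, $k=0$ and $\theta_j=\beta_j$. Curvature of the interior, curvature of the sides and exterior angles are three parts of one total, and they cannot all be increased.

In dimension three, take for $P$ a box with faces parallel to the coordinate planes. Then \eqref{eq:hyp} asks for $H\ge-2$ on the top, $H\ge2$ on the bottom, $H\ge0$ on the sides, and angles at most $\pi/2$. Test this on $g=dt^2+\phi(t)^2\big((dx^2)^2+(dx^3)^2\big)$, $0\le t\le T$. The sides are totally geodesic and all angles are right. With $h=\phi'/\phi$, the slices $\{t=\text{const}\}$ have mean curvature $2h$ in the direction $\partial_t$, and the sectional curvatures $-\phi''/\phi$, $-\phi''/\phi$, $-h^2$ give $R=-4h'-6h^2$. So \eqref{eq:hyp} reads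
\[
(h+1)'\le\tfrac32(1-h)(h+1),\qquad h(0)+1\le0,\qquad h(T)+1\ge0 .
\]
The first inequality says that $(h+1)\exp\big(-\frac32\int_0^t(1-h)\big)$ is nonincreasing. It starts nonpositive and ends nonnegative, so $h\equiv-1$, $\phi=ce^{-t}$, and $g$ is the hyperbolic metric with $x^1=e^t$. The height $T$ and the constant $c$ remain free; this is the freedom in the $s_i'$.

\subsection{The method}

A nonzero quaternion $\psi$ defines a rotation $v\mapsto\psi v\psi^{-1}$ of $\mathbb{R}^3$. A nowhere vanishing quaternion-valued function on $(P,g)$ therefore consists of a positive function $|\psi|^2$ and an orthonormal frame. In the model $(P,b)$ there is such a function with $|\psi|^2=1/x^1$ and frame $(e_j)$; it satisfies a first-order equation $\hat\nabla\psi=0$ and, on each face, the condition $\nu_i\psi=\psi a_i$, which says that the rotation takes $a_i$ to the normal $\nu_i$ (Example~\ref{ex:model}). Conversely, a solution of these two equations on $(P,g)$ integrates to the required isometry (Section~\ref{sec:develop}).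

To find a solution we contract $\hat\nabla$ to a Dirac operator $\hat D$. For $\psi\in W^{1,2}$ with $\nu_i\psi=\psi a_i$, the Weitzenb\"ock formula of Section~\ref{sec:spinors} gives
\[
\int|\hat D\psi|^2=\int|\hat\nabla\psi|^2+\tfrac14\int(R+6)|\psi|^2+\tfrac12\sum_i\int_{F_i}(H_i+2a_i^1)|\psi|^2 .
\]
Under the first two hypotheses any $\psi\ne0$ in the kernel of $\hat D$ satisfies $\hat\nabla\psi=0$. The angles do not appear here, because functions vanishing near the edges are dense in $W^{1,2}$. They must enter in the existence of $\psi$, and they do: Section~\ref{sec:sector} computes, on a planar sector, that the boundary value problem has no singular solutions exactly when the angle of the domain does not exceed the angle prescribed by the boundary condition. Section~\ref{sec:sa} passes from sectors to spherical polygons, to cones, and to $(P,g)$, and proves self-adjointness when the angle inequalities are strict. Section~\ref{sec:index} deforms the problem to a flat one and shows that its index is positive. Since \eqref{eq:hyp} allows equality of angles,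 we replace $a_i$ by nearby maps $N_i^\epsilon$ for which the inequalities are strict and pass to the limit in Section~\ref{sec:killing}.

\section{Quaternionic spinors on a polyhedron}\label{sec:spinors}

From here to the end of Section~\ref{sec:develop}, $P$ is any polyhedron in $\mathbb{R}^3$. That it lies in $\mathbb{R}^3_+$ is never used.

\subsection{The Dirac operator}

Let $\mathbb{H}$ be the quaternions with orthonormal basis $1,q_1,q_2,q_3$ and $q_1q_2=q_3$. We identify $\operatorname{Im}\mathbb{H}$ with $\mathbb{R}^3$. For $p,q\in\operatorname{Im}\mathbb{H}$ one has $pq=-\langle p,q\rangle+p\times q$; so $p^2=-|p|^2$, orthogonal $p,q$ anticommute, and $pq-qp=2\,p\times q$. Moreover $|xy|=|x||y|$, left and right multiplication by an imaginary quaternion are skew maps of $\mathbb{H}$, $\langle xp,xq\rangle=|x|^2\langle p,q\rangle$, and the maps $v\mapsto hvh^{-1}$, $h\ne0$, are exactly the elements of $SO(3)$.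

A \emph{datum} $\mathfrak{d}$ on $P$ consists of a smooth frame $f_1,f_2,f_3$ and smooth maps $N_i:F_i\to S^2\subset\operatorname{Im}\mathbb{H}$. The frame determines the metric $g$ for which it is orthonormal. Conversely, for a smooth metric $g$ we write $(g,N)$ for the datum whose frame is obtained from $\partial_1,\partial_2,\partial_3$ by the Gram--Schmidt process. A tangent vector $X=\sum X^kf_k$ is identified with the quaternion $\sum X^kq_k$ and acts on $\mathbb{H}$ from the \emph{left}. Vectors of the fixed space $\mathbb{R}^3$, such as $a_i$ and $N_i$, act from the \emph{right}. For $\psi:P\to\mathbb{H}$ put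
\[
\nabla_X\psi=X(\psi)+\Omega(X)\psi,\qquad\Omega(X)=\tfrac14\sum_{k,l}\langle\nabla_Xf_k,f_l\rangle q_kq_l,\qquad D\psi=\sum_kf_k\nabla_{f_k}\psi .
\]
This is a real form of the spinor bundle with its Levi-Civita connection and Dirac operator. The quaternion $\Omega(X)$ is imaginary, so $\nabla$ is metric. Right multiplication by a constant commutes with $\nabla$ and $D$. For $k\ne l$ the commutator $[q_kq_l,q_m]$ equals $2q_l$ if $m=k$, $-2q_k$ if $m=l$, and $0$ otherwise; hence $[\Omega(X),q_m]=\sum_l\langle\nabla_Xf_m,f_l\rangle q_l$, which is the rule $\nabla_X(Y\psi)=(\nabla_XY)\psi+Y\nabla_X\psi$. We use the Lichnerowicz formula $D^2=\nabla^*\nabla+\frac R4$. The divergence of the vector field dual to $X\mapsto\langle X\psi,\varphi\rangle$ is $\langle D\psi,\varphi\rangle-\langle\psi,D\varphi\rangle$, which gives Green's formula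
\begin{equation}\label{eq:green}
\int_P\langle D\psi,\varphi\rangle-\langle\psi,D\varphi\rangle=\int_{\partial P}\langle\nu\psi,\varphi\rangle .
\end{equation}
Integrals are taken with the measures of $g$, and $\nu=\nu_i$ is the outward unit normal on $F_i$.

\subsection{The boundary condition}

On $F_i$ define $\chi_ih=-\nu_ihN_i$ and $V_i^\pm=\ker(\chi_i\mp1)$, so that
\[
h\in V_i^\pm\iff\nu_ih=\pm hN_i .
\]
As a product of two commuting skew maps with square $-1$, $\chi_i$ is a symmetric involution, so $\mathbb{H}=V_i^+\oplus V_i^-$ orthogonally. It commutes with left multiplication by $\nu_i$ and anticommutes with left multiplication by any imaginary $\tau\perp\nu_i$. Therefore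
\begin{equation}\label{eq:swap}
\nu_iV_i^\pm=V_i^\pm,\qquad\tau V_i^\pm=V_i^\mp\ \text{ for unit }\tau\perp\nu_i,\qquad\dim V_i^\pm=2 .
\end{equation}
Let $W^{1,2}$ be the Sobolev space of $\mathbb{H}$-valued $L^2$ functions with first derivatives in $L^2$, and
\[
W_\pm=W_\pm(\mathfrak{d})=\{\psi\in W^{1,2}(P):\psi\in V_i^\pm\ \text{a.e.\ on }F_i\ \text{for all }i\}.
\]
Replacing $N$ by $-N$ exchanges $W_+$ and $W_-$. For $\psi\in W_+$ and $\varphi\in W_-$ the right side of \eqref{eq:green} vanishes, since $\nu_i\psi\in V_i^+\perp V_i^-$. This is why the two conditions are studied together: each is the adjoint condition of the other.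

\begin{example}\label{ex:model}
Let $P\subset\mathbb{R}^3_+$, $g=b$ and $N_i=a_i$. The Gram--Schmidt frame is $e_j=x^1\partial_j$, and \eqref{eq:frame} gives $\Omega(X)=\frac14(Xq_1-q_1X)=\frac12X\times q_1$. The real function $\psi=(x^1)^{-1/2}$ has $X(\psi)=-\frac12\langle X,q_1\rangle\psi$. Adding, $\nabla_X\psi=\frac12Xq_1\psi=\frac12X\psi q_1$. The normal $\nu_i=\sum_ja_i^je_j$ is the quaternion $a_i$, so $\nu_i\psi=\psi a_i$ and $\psi\in W_+$.
\end{example}

\subsection{Analytic tools}

All domains below (polyhedra, convex polyhedral cones, planar sectors, convex spherical polygons) are locally the region above a Lipschitz graph. On such domains restrictions of smooth functions are dense in $W^{1,2}$, boundary traces exist, a function with zero trace on a flat piece of the boundary is locally a $W^{1,2}$-limit of functions supported away from it, and on bounded domains $W^{1,2}\subset L^2$ is compact (Rellich's theorem). In particular \eqref{eq:green} holds on $W^{1,2}$.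

Fix $x_0$ in the interior of $P$ and let $Y=x-x_0$. On $F_i$ we have $Y\cdot a_i=s_i-a_i\cdot x_0\ge c_0>0$. Integrating $\operatorname{div}(|u|^2Y)=3|u|^2+2\langle u,\partial_Yu\rangle$ over $P$ gives, for $u\in W^{1,2}(P)$ and every $\epsilon>0$,
\begin{equation}\label{eq:trace}
\int_{\partial P}|u|^2\le\epsilon\|\partial u\|^2+C_\epsilon\|u\|^2 ,
\end{equation}
where $\|\cdot\|$ is the $L^2$ norm. If $u_k\to u$ weakly in $W^{1,2}$, then $\|u_k-u\|\to0$ by Rellich's theorem, and \eqref{eq:trace} with $\epsilon$ arbitrarily small shows that the traces converge strongly in $L^2(\partial P)$.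

We use four facts on operators. A real operator is self-adjoint if and only if its complexification is, and we complexify whenever $\sqrt{-1}$ appears.
\begin{itemize}
\item[(A1)] A densely defined symmetric operator $A$ is self-adjoint if and only if $A+\sqrt{-1}$ and $A-\sqrt{-1}$ are onto.
\item[(A2)] If $A$ is self-adjoint and its domain, with the graph norm, embeds compactly, then the resolvent is compact and there is an orthonormal basis of eigenvectors, each bounded interval containing finitely many eigenvalues.
\item[(A3)] The index $\dim\ker-\dim\operatorname{coker}$ of a bounded Fredholm operator is unchanged by adding a compact operator.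
\item[(A4)] If $A_k,A$ are self-adjoint on the same space, $\|(A_k+\sqrt{-1})^{-1}-(A+\sqrt{-1})^{-1}\|\to0$, and $\pm c$ are not in the spectrum of $A$, then the spectral projections $\mathbf{1}_{(-c,c)}(A_k)$ converge in norm to $\mathbf{1}_{(-c,c)}(A)$. Orthogonal projections at distance less than $1$ have the same rank.
\end{itemize}

Integration by parts of second order is problematic at edges, where the two boundary conditions compete. The next lemma lets us stay away from them.

\begin{lemma}\label{lem:density}
Let $\Sigma$ be the union of the closed edges of $P$. The smooth elements of $W_\pm$ that vanish near $\Sigma$ are dense in $W_\pm$. The same holds, with compactly supported approximants, on convex polyhedral cones with smooth data, and on planar sectors and convex spherical polygons with $\Sigma$ the set of corners.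
\end{lemma}

\begin{proof}
The first three steps multiply $\psi\in W_\pm$ by scalar functions and so preserve the boundary conditions. First, on an unbounded domain, cut off to compact support.

Second, replace $\psi$ by $T_k\psi=\psi\min(1,k/|\psi|)$. Radial projection onto a ball is $1$-Lipschitz, so $|\partial T_k\psi|\le|\partial\psi|$, and $T_k\psi=\psi$ where $|\psi|\le k$. Hence $\|\partial(T_k\psi-\psi)\|\le2\|\partial\psi\|_{L^2(\{|\psi|>k\})}\to0$. The trace of $T_k\psi$ is $T_k$ applied to the trace of $\psi$: this holds for smooth $\psi_n\to\psi$, and $T_k\psi_n\to T_k\psi$ weakly in $W^{1,2}$.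

Third, let $\psi$ be bounded, $d=\operatorname{dist}(\cdot,\Sigma)$, and let $\eta_\epsilon$ be $0$ for $d\le\epsilon^2$, $1$ for $d\ge\epsilon$, and linear in $\log d$ in between, so that $|\partial\eta_\epsilon|\le1/(d\log(1/\epsilon))$. Since $\Sigma$ has codimension two, the set $\{d\le t\}$ has measure at most $Ct^2$ on $\operatorname{supp}\psi$. Each dyadic shell $\{t/2<d\le t\}$ contributes at most $4C$ to $\int d^{-2}$, and about $\log_2(1/\epsilon)$ shells cover $\{\epsilon^2\le d\le\epsilon\}$. Thus $\int|\partial\eta_\epsilon|^2\le C'/\log(1/\epsilon)\to0$ and $\eta_\epsilon\psi\to\psi$ in $W^{1,2}$.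

Finally let $\psi$ have compact support away from $\Sigma$. By a partition of unity, $\psi$ is supported either in the interior, where we mollify, or near a point of an open face $F_i$, which we flatten by a chart in the spherical case. There choose smooth $h_1,\dots,h_4$, pointwise an orthonormal basis of $\mathbb{H}$, with $h_1,h_2\in V_i^\pm$ and $h_3,h_4\in V_i^\mp$ on $F_i$, and write $\psi=\sum c_nh_n$. Approximate $c_1,c_2$ by smooth functions (reflect evenly and mollify). The coefficients $c_3,c_4$ have zero trace and are approximated by smooth functions supported away from the face.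
\end{proof}

\subsection{The Weitzenb\"ock formula}

Let $e_1,e_2$ be a $g$-orthonormal basis of the tangent plane of a face, $\partial_\alpha$ and $\nabla_\alpha$ the derivatives along $e_\alpha$, and $|dN|^2=\sum_\alpha|\partial_\alpha N|^2$. For a constant $w\in\operatorname{Im}\mathbb{H}$ put
\[
\hat\nabla_X\psi=\nabla_X\psi-\tfrac12X\psi w,\qquad\hat D\psi=\sum_kf_k\hat\nabla_{f_k}\psi=D\psi+\tfrac32\psi w .
\]
For $w=q_1$ the function of Example~\ref{ex:model} is $\hat\nabla$-parallel. The case $w=0$ will give the Euclidean theorem.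

\begin{lemma}\label{lem:weitz}
For all $\psi\in W_+\cup W_-$,
\begin{equation}\label{eq:weitz}
\int_P|D\psi|^2=\int_P|\nabla\psi|^2+\tfrac R4|\psi|^2+\tfrac12\int_{\partial P}H|\psi|^2-\tfrac12\int_{\partial P}\sum_\alpha\langle\psi,\nu e_\alpha\psi(\partial_\alpha N)N\rangle ,
\end{equation}
and the last integrand is bounded in absolute value by $\sqrt2\,|dN|\,|\psi|^2$. For all $\psi\in W_+$,
\begin{equation}\label{eq:weitzw}
\int_P|\hat D\psi|^2\ge\int_P|\hat\nabla\psi|^2+\tfrac14\int_P(R+6|w|^2)|\psi|^2+\tfrac12\int_{\partial P}\big(H+2\langle w,N\rangle-\sqrt2\,|dN|\big)|\psi|^2 ,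
\end{equation}
with equality if each $N_i$ is constant.
\end{lemma}

\begin{proof}
By \eqref{eq:trace} all terms are continuous in $W^{1,2}$, so by Lemma~\ref{lem:density} we may take $\psi$ smooth and zero near $\Sigma$. Replacing $N$ by $-N$ does not change $(\partial_\alpha N)N$, so let $\psi\in W_+$. Formula \eqref{eq:green} with $\varphi=D\psi$, the Lichnerowicz formula, and $\int\langle\psi,\nabla^*\nabla\psi\rangle=\int|\nabla\psi|^2-\int_{\partial P}\langle\psi,\nabla_\nu\psi\rangle$ give
\[
\int|D\psi|^2=\int|\nabla\psi|^2+\tfrac R4|\psi|^2-\int_{\partial P}\langle\psi,\nabla_\nu\psi+\nu D\psi\rangle,\qquad\nabla_\nu\psi+\nu D\psi=\sum_\alpha\nu e_\alpha\nabla_\alpha\psi ,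
\]
the latter because $\nu\nu=-1$. Only tangential derivatives remain, and the boundary condition controls the part of them that matters. Indeed $\chi$ is symmetric, anticommutes with $\nu e_\alpha$, and fixes $\psi$; so $\langle\psi,\nu e_\alpha\xi\rangle=-\langle\psi,\nu e_\alpha\chi\xi\rangle$ for all $\xi\in\mathbb{H}$, and
\[
\langle\psi,\nu e_\alpha\nabla_\alpha\psi\rangle=\tfrac12\langle\psi,\nu e_\alpha(1-\chi)\nabla_\alpha\psi\rangle .
\]
Differentiating $\nu\psi=\psi N$ gives $\nu\nabla_\alpha\psi=(\nabla_\alpha\psi)N+\psi\,\partial_\alpha N-(\nabla_\alpha\nu)\psi$. Multiply by $N$ from the right and use $NN=-1$ and $\psi N=\nu\psi$: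
\[
(1-\chi)\nabla_\alpha\psi=\nabla_\alpha\psi+\nu(\nabla_\alpha\psi)N=\psi(\partial_\alpha N)N-(\nabla_\alpha\nu)\nu\psi .
\]
Since $A$ is symmetric, $\sum_\alpha e_\alpha\nabla_\alpha\nu=\sum_{\alpha,\gamma}A(e_\alpha,e_\gamma)e_\alpha e_\gamma=-H$. Hence $\sum_\alpha\langle\psi,\nu e_\alpha(\nabla_\alpha\nu)\nu\psi\rangle=-H\langle\psi,\nu\nu\psi\rangle=H|\psi|^2$, and \eqref{eq:weitz} follows. The bound holds because the $\alpha$-th summand is at most $|\partial_\alpha N||\psi|^2$.

Expanding squares and using that $f_k$ is skew,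
\[
|\hat\nabla\psi|^2=|\nabla\psi|^2+\langle D\psi,\psi w\rangle+\tfrac34|w|^2|\psi|^2,\qquad|\hat D\psi|^2=|D\psi|^2+3\langle D\psi,\psi w\rangle+\tfrac94|w|^2|\psi|^2 .
\]
So $|\hat D\psi|^2-|\hat\nabla\psi|^2=|D\psi|^2-|\nabla\psi|^2+2\langle D\psi,\psi w\rangle+\frac64|w|^2|\psi|^2$. In \eqref{eq:green} take $\varphi=\psi w$; then $D\varphi=(D\psi)w$ and $-\langle\psi,(D\psi)w\rangle=\langle\psi w,D\psi\rangle$, so
\[
2\int_P\langle D\psi,\psi w\rangle=\int_{\partial P}\langle\nu\psi,\psi w\rangle=\int_{\partial P}\langle\psi N,\psi w\rangle=\int_{\partial P}\langle N,w\rangle|\psi|^2 .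
\]
Together with \eqref{eq:weitz} this is \eqref{eq:weitzw}.
\end{proof}

By \eqref{eq:weitz}, $\|\nabla u\|^2\le\|Du\|^2+C\|u\|^2+C\int_{\partial P}|u|^2$ on $W_\pm$, and $\|\partial u\|^2\le C(\|\nabla u\|^2+\|u\|^2)$. Absorbing the boundary term by \eqref{eq:trace},
\begin{equation}\label{eq:apriori}
\|u\|_{W^{1,2}}\le C\big(\|Du\|+\|u\|\big),\qquad u\in W_\pm(g,N).
\end{equation}
Here $C$ depends only on $P$, on a constant $c$ with $c^{-1}\delta\le g\le c\,\delta$, and on bounds for $\|g\|_{C^2}$ and $\|N\|_{C^1}$.

The estimate \eqref{eq:apriori} holds whatever the angles are. It shows that $D$ on $W_+$ has finite-dimensional kernel and closed range, but it says nothing about the cokernel, which consists of $L^2$ functions that may be singular along the edges. The next section examines these singularities.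

\section{The planar sector}\label{sec:sector}

Let $\mathbf{i},\mathbf{j},\mathbf{k}$ be orthonormal imaginary quaternions with $\mathbf{i}\mathbf{j}=\mathbf{k}$, and write $y=y_1\mathbf{i}+y_2\mathbf{j}$ for points of the plane $\mathbf{k}^\perp$. Let $S$ be this plane, a half-plane in it, or a sector of angle $\theta\in(0,\pi)$. Each side has an outward normal $\nu_i\in\mathbf{k}^\perp$ and carries a constant $N_i\in S^2$; the spaces $V_i^\pm$ and $W_+(S)$ are defined as before. For functions on the cylinder $S\times\mathbb{R}\mathbf{k}$ that do not depend on the last variable, the flat Dirac operator is $D=\mathbf{i}\partial_1+\mathbf{j}\partial_2=\mathbf{k}\mathcal{G}_0$ with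
\[
\mathcal{G}_0=\mathbf{i}\mathbf{k}\,\partial_1+\mathbf{j}\mathbf{k}\,\partial_2 .
\]
Because $\mathbf{k}$ exchanges $V_i^+$ and $V_i^-$, the statement that the adjoint of $D|_{W_+}$ has domain $W_-$ becomes the statement that the adjoint of $\mathcal{G}_0|_{W_+}$ has domain $W_+$. For a sector define $\beta\in[0,\pi]$ by $\cos\beta=-\langle N_1,N_2\rangle$. It is the angle that the boundary condition expects: a nonzero $h\in V_1^+\cap V_2^+$ rotates $N_i$ to $\nu_i$, which forces $\beta=\theta$.

Let the sector be $\{0\le\phi\le\theta\}$ in polar coordinates $(\rho,\phi)$, with $e_\rho=e^{\mathbf{k}\phi}\mathbf{i}$ and $e_\phi=e^{\mathbf{k}\phi}\mathbf{j}$. From $e_\rho\mathbf{k}=-e_\phi$ and $e_\phi\mathbf{k}=e_\rho=(-e_\phi)(-\mathbf{k})$ we get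
\begin{equation}\label{eq:polar2}
\mathcal{G}_0=J\Big(\partial_\rho+\frac1\rho K\Big),\qquad J=-e_\phi,\qquad K=-\mathbf{k}\,\partial_\phi .
\end{equation}
Let $K$ act in $L^2([0,\theta];\mathbb{H})$ on the domain $\{E\in W^{1,2}:E(0)\in V_1^+,\ E(\theta)\in V_2^+\}$.

\begin{lemma}\label{lem:K}
The operator $K$ is self-adjoint with compact resolvent, and its eigenvalues are
\begin{equation}\label{eq:spec}
\kappa=\frac12+\frac{2\pi n\pm\beta}{2\theta},\qquad n\in\mathbb{Z}.
\end{equation}
In particular $|\kappa-\frac12|\ge\frac\beta{2\theta}$, and if $\theta<\beta$ no eigenvalue lies in $[0,1]$. If $E$ is an eigenfunction for $\kappa$, then $JE$ is an eigenfunction for $1-\kappa$.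
\end{lemma}

\begin{proof}
Integration by parts gives $\int\langle KE,G\rangle-\langle E,KG\rangle=-\big[\langle\mathbf{k}E,G\rangle\big]_0^\theta$, which vanishes on the domain since $\mathbf{k}V_i^+=V_i^-$. If $\int\langle KE,G\rangle=\int\langle E,F\rangle$ for all $E$ in the domain, then $-\mathbf{k}G'=F$ in distributions, so $G\in W^{1,2}$, and the boundary terms force $G(0)\perp V_1^-$ and $G(\theta)\perp V_2^-$. So $G$ is in the domain and $K$ is self-adjoint; (A2) applies.

Eigenfunctions are $E=e^{\mathbf{k}\kappa\phi}c$ with $c\in\mathbb{H}$. The normals are $\nu_1=-\mathbf{j}$ and $\nu_2=e^{\mathbf{k}\theta}\mathbf{j}=e^{\mathbf{k}\theta/2}\mathbf{j}e^{-\mathbf{k}\theta/2}$. Right multiplication by a unit quaternion $h$ commutes with $K$ and replaces $N_i$ by $h^{-1}N_ih$, so we may assume $N_1=-\mathbf{j}$ and $N_2=e^{\mathbf{k}\beta/2}\mathbf{j}e^{-\mathbf{k}\beta/2}$. The condition at $0$ says that $c$ commutes with $\mathbf{j}$, that is, $c=c_1+c_2\mathbf{j}$ with real $c_1,c_2$. The condition at $\theta$ says that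
\[
e^{-\mathbf{k}\theta/2}E(\theta)e^{\mathbf{k}\beta/2}=c_1e^{\mathbf{k}(\kappa\theta-\theta/2+\beta/2)}+c_2e^{\mathbf{k}(\kappa\theta-\theta/2-\beta/2)}\mathbf{j}
\]
commutes with $\mathbf{j}$. Its $\mathbf{k}$-component is $c_1\sin(\kappa\theta-\frac\theta2+\frac\beta2)$ and its $\mathbf{i}$-component is $-c_2\sin(\kappa\theta-\frac\theta2-\frac\beta2)$; both must vanish, which gives \eqref{eq:spec}. For $\beta\in[0,\pi]$ the minimum of $|2\pi n\pm\beta|$ is $\beta$.

On side $i$ we have $J=\pm\nu_i$, so $J$ preserves the domain by \eqref{eq:swap}. From $\partial_\phi J=\mathbf{k}J$ and $\mathbf{k}J=-J\mathbf{k}$ we get $K(JE)=-\mathbf{k}\mathbf{k}JE+J\mathbf{k}E'=JE-JKE$.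
\end{proof}

By \eqref{eq:polar2}, $\rho^{-\kappa}E$ solves $\mathcal{G}_0v=0$ and satisfies the boundary conditions. Near the vertex it is square integrable if and only if $\kappa<1$, and for $\kappa>0$ its gradient is not. So eigenvalues in $(0,1)$ are the dangerous ones. The following lemma turns their absence into an estimate; it will be used again on three-dimensional cones.

\begin{lemma}\label{lem:ode}
Let $m<0$ or $m\ge1$, let $F\in L^2(\mathbb{R})$, and let $z$ satisfy $z'+mz=-F$ in distributions and $\int z^2e^{2t}\,dt<\infty$. Then $z\in W^{1,2}(\mathbb{R})$ and $\|z'\|^2+m^2\|z\|^2=\|F\|^2$.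
\end{lemma}

\begin{proof}
The function $z_0$ with Fourier transform $-\hat F(\xi)/(m+\sqrt{-1}\,\xi)$ solves the equation and satisfies the identity by Plancherel's theorem. Then $z-z_0=ce^{-mt}$. If $m<0$, both $z$ and $z_0$ are in $L^2(0,\infty)$ and $e^{-mt}$ is not. If $m\ge1$, both are in $L^2((-\infty,0),e^{2t}dt)$ and $e^{-mt}$ is not. So $c=0$.
\end{proof}

\begin{proposition}\label{prop:sector}
Let $S$ be the plane, a half-plane, or a sector with $\theta<\beta$. If $v,f\in L^2(S)$ and $\int_S\langle\mathcal{G}_0\psi,v\rangle=\int_S\langle\psi,f\rangle$ for all $\psi\in W_+(S)$, then $v\in W_+(S)$.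
\end{proposition}

\begin{proof}
\emph{Plane.} The coefficients of $\mathcal{G}_0$ are skew, so $\mathcal{G}_0v=f$ in distributions. For $\xi\in\mathbf{k}^\perp$ left multiplication by $\xi\mathbf{k}$ is $|\xi|$ times an orthogonal map, so the Fourier transform gives $|\xi||\hat v|=|\hat f|$ and $\partial v\in L^2$.

\emph{Half-plane.} Let $\nu$ be the normal, $\tau$ a unit tangent, and $\varrho$ the reflection in the boundary line. Then $\mathcal{G}_0=\nu\mathbf{k}\,\partial_\nu+\tau\mathbf{k}\,\partial_\tau$, where $\nu\mathbf{k}\perp\nu$ anticommutes with $\chi$ and $\tau\mathbf{k}=\pm\nu$ commutes with $\chi$. The reflection reverses $\partial_\nu$ and preserves $\partial_\tau$, so $\mathcal{G}_0(\chi\,\Psi\circ\varrho)=\chi\,(\mathcal{G}_0\Psi)\circ\varrho$. Extend $v$ and $f$ to the plane by $\chi\,v\circ\varrho$ and $\chi\,f\circ\varrho$, and call the extensions $\tilde v,\tilde f$. For $\Psi\in C_c^\infty(\mathbb{R}^2)$ the function $\psi=\Psi+\chi\,\Psi\circ\varrho$ equals $(1+\chi)\Psi\in V^+$ on the line, and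
\[
\int_{\mathbb{R}^2}\langle\mathcal{G}_0\Psi,\tilde v\rangle=\int_S\langle\mathcal{G}_0\psi,v\rangle=\int_S\langle\psi,f\rangle=\int_{\mathbb{R}^2}\langle\Psi,\tilde f\rangle .
\]
By the first case $\tilde v\in W^{1,2}(\mathbb{R}^2)$. Its traces from the two sides agree, so $v=\chi v$ on the line.

\emph{Sector.} Let $E_n,\kappa_n$ be an orthonormal eigenbasis of $K$. Since $J$ is pointwise orthogonal, Lemma~\ref{lem:K} shows that $JE_n$ is also an orthonormal eigenbasis, with eigenvalues $m_n=1-\kappa_n\notin[0,1]$. Write $v=\sum c_n(\rho)JE_n$ and $f=\sum f_n(\rho)E_n$. Testing with $\psi=h(\rho)E_n$, $h\in C_c^\infty(0,\infty)$, gives $\int(h'+\kappa_nh/\rho)c_n\,\rho\,d\rho=\int hf_n\,\rho\,d\rho$, that is,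
\[
c_n'+\frac{m_n}\rho c_n=-f_n .
\]
Put $t=\log\rho$, $z_n(t)=c_n(\rho)$, $F_n(t)=\rho f_n(\rho)$. Then $z_n'+m_nz_n=-F_n$, $\int F_n^2\,dt=\int f_n^2\rho\,d\rho$, and $\int z_n^2e^{2t}dt=\int c_n^2\rho\,d\rho<\infty$, so Lemma~\ref{lem:ode} applies. For a finite set $I$ of indices and $v_I=\sum_{n\in I}c_nJE_n$ we have $|\partial_\phi v_I|=|Kv_I|$, hence
\[
\int_S|\partial v_I|^2=\sum_{n\in I}\int\Big((c_n')^2+\frac{m_n^2}{\rho^2}c_n^2\Big)\rho\,d\rho=\sum_{n\in I}\big(\|z_n'\|^2+m_n^2\|z_n\|^2\big)=\sum_{n\in I}\|F_n\|^2 .
\]
Since $\sum_n\|F_n\|^2=\|f\|^2$, the partial sums lie in $W_+(S)$ and are Cauchy in $W^{1,2}$. Their limit $v$ lies in the closed subspace $W_+(S)$.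
\end{proof}

\begin{remark}\label{rem:fail}
The proposition fails for $\theta>\beta$. Then $m=\frac12+\frac\beta{2\theta}\in(0,1)$ is an eigenvalue; let $E$ be a unit eigenfunction for $1-m$, let $\eta$ be a cutoff equal to $1$ near $0$, and put $v=\eta\rho^{-m}JE$, $f=-\eta'\rho^{-m}E$. The integration by parts in $\rho$ above gives the hypothesis for test functions vanishing near the vertex, hence for all by Lemma~\ref{lem:density}; but $\int|\partial_\rho v|^2=\infty$. For $\theta=\beta$ the proof still works, because the new value $m_n=0$ gives $z_n'=-F_n$ directly. Strict inequality will be needed for variable coefficients, in Section~\ref{sub:pert}.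
\end{remark}

\section{Self-adjointness for strict data}\label{sec:sa}

\begin{definition}\label{def:strict}
A datum is \emph{strict} if $\langle\nu_i,\nu_j\rangle<\langle N_i,N_j\rangle$ at every point of every closed edge $F_i\cap F_j$.
\end{definition}

With $\cos\beta=-\langle N_i,N_j\rangle$ this says $\theta_{ij}<\beta\le\pi$. For every metric $\theta_{ij}\in(0,\pi)$, because $\nu_i,\nu_j$ are dual to the independent covectors $a_i,a_j$ up to positive factors. Strictness is unchanged by $N\to-N$. For strict data $V_i^\pm\cap V_j^\pm=0$ on edges: a common $h\ne0$ would give $N_k=\pm h^{-1}\nu_kh$ for $k=i,j$, hence $\langle N_i,N_j\rangle=\langle\nu_i,\nu_j\rangle$.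

\begin{proposition}\label{prop:sa}
For a strict datum on $P$ the operator $\mathfrak{D}(u_+,u_-)=(Du_-,Du_+)$ with domain $W_+\oplus W_-$ is self-adjoint in $L^2\oplus L^2$. Consequently $D_\pm=D|_{W_\pm}$ satisfy $D_+^*=D_-$, and $D_+:W_+\to L^2$ is Fredholm with $\operatorname{ind}D_+=\dim\ker D_+-\dim\ker D_-$.
\end{proposition}

The second sentence follows from the first: by \eqref{eq:apriori} and Rellich's theorem $D_\pm$ have finite-dimensional kernel and closed range, and the orthogonal complement of the range of $D_+$ is $\ker D_+^*=\ker D_-$. Symmetry of $\mathfrak{D}$ is \eqref{eq:green}. Using $N\to-N$, it remains to prove the following regularity statement.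
\begin{itemize}
\item[(R)] If $\varphi,f\in L^2$ and $\int\langle D\psi,\varphi\rangle=\int\langle\psi,f\rangle$ for all $\psi\in W_+$, then $\varphi\in W_-$.
\end{itemize}
The statement is local: for a smooth real $\zeta$, the identity $\zeta D\psi=D(\zeta\psi)-(\nabla\zeta)\psi$ shows that $\zeta\varphi$ satisfies the hypothesis with $\zeta f+(\nabla\zeta)\varphi$ in place of $f$. Near a point $p$ the problem is close to a constant-coefficient problem on the tangent cone. We solve the latter by separating variables, which requires the spectrum of an operator on the link of the cone; the corners of the link are handled by Proposition~\ref{prop:sector}.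

\subsection{The operator on the link}\label{sub:link}

A \emph{model cone} is a set $C\subset\mathbb{R}^3$ which is the whole space, a half-space, a wedge of angle in $(0,\pi)$, or a pointed convex polyhedral cone with interior, with apex or base point $0$, the frame $\partial_k$, and constants $N_i\in S^2$ that are strict along all edges. Its link $L=C\cap S^2$ is a sphere, a hemisphere, a lune, or a convex spherical polygon. The sides of $L$ are arcs of the great circles $\nu_i^\perp$; exactly two sides meet at each corner, at the dihedral angle of the corresponding edge. This is why the number of faces at a vertex plays no role.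

Let $\omega\in S^2$ be the position vector and $e_1,e_2$ a local orthonormal tangent frame of $S^2$ with $e_1e_2=\omega$; then $e_1\omega=-e_2$ and $e_2\omega=e_1$. Since $\omega e_\alpha\omega=e_\alpha$, the flat Dirac operator $D=\omega\partial_r+\frac1r\sum e_\alpha\partial_\alpha$ takes the form
\begin{equation}\label{eq:polar3}
D=\omega\Big(\partial_r+\frac1r\mathcal{G}\Big),\qquad\mathcal{G}\psi=\sum_\alpha e_\alpha\omega\,\partial_\alpha\psi=-e_2\partial_1\psi+e_1\partial_2\psi .
\end{equation}
On the side in $F_i$ the vector $\nu_i$ is the outward conormal of $L$ and $\nu_i\perp\omega$, so $\omega V_i^\pm=V_i^\mp$. Let $W_\pm(L)$ be the $W^{1,2}$ functions on $L$ with values in $V_i^\pm$ on side $i$, and $|d\psi|^2=|\partial_1\psi|^2+|\partial_2\psi|^2$.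

\begin{lemma}\label{lem:link}
The operator $\mathcal{G}$ with domain $W_+(L)$ is self-adjoint in $L^2(L)$ with compact resolvent and has no eigenvalue in $(0,2)$. On $W_+(L)$ and on $W_-(L)$,
\begin{equation}\label{eq:linkid}
\|d\psi\|^2=\|\mathcal{G}\psi\|^2-\langle\psi,\mathcal{G}\psi\rangle_{L^2}.
\end{equation}
If $E\in W_+(L)$ and $\mathcal{G}E=\gamma E$, then $\omega E\in W_-(L)$ and $\mathcal{G}(\omega E)=(2-\gamma)\omega E$.
\end{lemma}

\begin{proof}
\emph{Symmetry.} Consider the vector field on $L$ dual to $X\mapsto\langle X\omega\psi,\varphi\rangle$. At a point where the frame is parallel, $\partial_\alpha e_\alpha=-\omega$ and $\partial_\alpha\omega=e_\alpha$ as $\mathbb{R}^3$-valued functions, so $\sum_\alpha\partial_\alpha(e_\alpha\omega)=-2\omega\omega+\sum_\alpha e_\alpha e_\alpha=0$. The divergence is therefore $\langle\mathcal{G}\psi,\varphi\rangle-\langle\psi,\mathcal{G}\varphi\rangle$, and its integral is $\int_{\partial L}\langle\nu\omega\psi,\varphi\rangle$. This vanishes on $W_+(L)$ since $\nu_i\omega V_i^+=V_i^-$.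

\emph{The identity and the gap.} From $\langle e_2x,e_1x'\rangle=-\langle x,e_2e_1x'\rangle=\langle x,\omega x'\rangle$ we get
\[
|\mathcal{G}\psi|^2=|d\psi|^2-2\langle\partial_1\psi,\omega\partial_2\psi\rangle .
\]
The cross term is almost exact. For smooth $\psi$ let $\vartheta(X)=\langle\psi,\omega\,\partial_X\psi\rangle$. Using $dd\psi=0$, $\partial_\alpha\omega=e_\alpha$ and skewness of $\omega$,
\[
d\vartheta(e_1,e_2)=\langle\partial_1\psi,\omega\partial_2\psi\rangle-\langle\partial_2\psi,\omega\partial_1\psi\rangle+\langle\psi,e_1\partial_2\psi-e_2\partial_1\psi\rangle=2\langle\partial_1\psi,\omega\partial_2\psi\rangle+\langle\psi,\mathcal{G}\psi\rangle .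
\]
Let $\psi\in W_\pm(L)$ be smooth and zero near the corners. On side $i$ the space $V_i^\pm$ is constant, so the tangential derivative $\partial_\tau\psi$ lies in $V_i^\pm$, $\omega\partial_\tau\psi$ lies in $V_i^\mp$, and $\vartheta(\tau)=0$. Stokes' theorem gives $\int_Ld\vartheta=0$, which is \eqref{eq:linkid}; Lemma~\ref{lem:density} extends it to $W_\pm(L)$. Pointwise $|\mathcal{G}\psi|^2\le2|d\psi|^2$, so \eqref{eq:linkid} yields $\|\mathcal{G}\psi\|^2\ge2\langle\psi,\mathcal{G}\psi\rangle$. For an eigenvalue this reads $\gamma^2\ge2\gamma$, so $\gamma\notin(0,2)$.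

\emph{Multiplication by $\omega$.} We have $\mathcal{G}(\omega E)=\sum e_\alpha\omega e_\alpha E+\sum e_\alpha\omega\omega\,\partial_\alpha E=2\omega E-\omega\mathcal{G}E$, because $e_\alpha\omega e_\alpha=\omega$ and $\omega$ anticommutes with $e_\alpha\omega$.

\emph{Self-adjointness.} Let $u,f\in L^2(L)$ with $\int\langle\mathcal{G}\psi,u\rangle=\int\langle\psi,f\rangle$ for all $\psi\in W_+(L)$; we show $u\in W_+(L)$. As for (R), we may assume that $u,f$ are supported near a point $\omega_0\in L$, in a neighborhood that meets only the sides through $\omega_0$. Dirac operators are conformally covariant, and stereographic projection from $-\omega_0$ straightens the sides through $\omega_0$, so the problem transforms \emph{exactly} into that of Section~\ref{sec:sector}. We verify this. Put $\mathbf{k}=\omega_0$, choose $\mathbf{i},\mathbf{j}$ accordingly, write $\epsilon_1=\mathbf{i}$, $\epsilon_2=\mathbf{j}$, and for $y\in\mathbf{k}^\perp$ let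
\[
\omega=\frac{(1-|y|^2)\mathbf{k}+2y}{1+|y|^2}=-\mathbf{k}+\mu(\mathbf{k}+y),\qquad\mu=\frac2{1+|y|^2},\qquad s=\frac{1+\mathbf{k}y}{\sqrt{1+|y|^2}} .
\]
As $\mathbf{k}y$ is imaginary of length $|y|$, $s$ is a unit quaternion with $s^{-1}=(1-\mathbf{k}y)/\sqrt{1+|y|^2}$. Great circles through $\omega_0$ correspond to lines through $0$. Using $\mathbf{k}y\mathbf{k}=y$ and $y\mathbf{k}y=|y|^2\mathbf{k}$,
\[
(1+\mathbf{k}y)\mathbf{k}(1-\mathbf{k}y)=(\mathbf{k}+y)(1-\mathbf{k}y)=(1-|y|^2)\mathbf{k}+2y,
\]
so $s\mathbf{k}s^{-1}=\omega$. For $e\in\mathbf{k}^\perp$, the product $ye$ lies in $\operatorname{span}(1,\mathbf{k})$ and commutes with $\mathbf{k}$; also $ye+ey=-2\langle y,e\rangle$ and $yey=|y|^2e-2\langle y,e\rangle y$. Hence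
\[
(1+\mathbf{k}y)e(1-\mathbf{k}y)=e+\mathbf{k}(ye+ey)+yey=(1+|y|^2)e-2\langle y,e\rangle(\mathbf{k}+y).
\]
On the other hand $\partial_e\omega=\mu e-\mu^2\langle y,e\rangle(\mathbf{k}+y)$. Comparing, $ses^{-1}=\mu^{-1}\partial_e\omega$. Thus the round metric is $\mu^2|dy|^2$, the map is conformal, $L$ corresponds near $\omega_0$ to a plane, half-plane or sector $S$ with the same corner angle, and $e_\alpha=s\epsilon_\alpha s^{-1}$ is an admissible frame, acting on functions as $\mu^{-1}\partial_{y_\alpha}$. We claim
\begin{equation}\label{eq:conf}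
(\mathcal{G}-1)(\mu^{-1/2}sv)=\mu^{-3/2}s\,\mathcal{G}_0v .
\end{equation}
Indeed $\mathcal{G}=\mu^{-1}\sum_\alpha s\epsilon_\alpha\mathbf{k}s^{-1}\partial_{y_\alpha}$, and the terms where the derivative falls on $v$ give the right side. The factor $\mu^{-1/2}s=2^{-1/2}(1+\mathbf{k}y)$ has derivative $2^{-1/2}\mathbf{k}\epsilon_\alpha$, so the remaining term is $\mu^{-1}s\,\big(2(1+|y|^2)\big)^{-1/2}B\,v$ with
\[
B=\sum_\alpha\epsilon_\alpha\mathbf{k}(1-\mathbf{k}y)\mathbf{k}\epsilon_\alpha=2+\sum_\alpha\epsilon_\alpha y\mathbf{k}\epsilon_\alpha=2-\Big(\sum_\alpha\epsilon_\alpha y\epsilon_\alpha\Big)\mathbf{k}=2 ,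
\]
since $\sum_\alpha\epsilon_\alpha y\epsilon_\alpha=\sum_\alpha(y-2\langle y,\epsilon_\alpha\rangle\epsilon_\alpha)=0$. As $2\big(2(1+|y|^2)\big)^{-1/2}=\mu^{1/2}$, the term equals $\mu^{-1/2}sv$, which proves \eqref{eq:conf}.

On a side through $\omega_0$ the normal $\nu_i$ lies in $\mathbf{k}^\perp$, it is the normal of the corresponding side of $S$, and $y\perp\nu_i$ there; so $s\nu_is^{-1}=\nu_i$, and $\mu^{-1/2}sv\in V_i^+$ if and only if $v\in V_i^+$. Write $u=\mu^{-1/2}sv$ and $\psi=\mu^{-1/2}s\psi_0$. With the area form $\mu^2dy$, formula \eqref{eq:conf} turns $\int\langle(\mathcal{G}-1)\psi,u\rangle=\int\langle\psi,f-u\rangle$ into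
\[
\int\langle\mathcal{G}_0\psi_0,v\rangle\,dy=\int\langle\psi_0,f_0\rangle\,dy,\qquad f_0=\mu^{3/2}s^{-1}f-\mu v\in L^2 .
\]
This holds for $\psi_0\in W_+(S)$ supported near $0$, and then for all $\psi_0\in W_+(S)$ by inserting a cutoff equal to $1$ on the supports of $v$ and $f_0$. Strictness gives $\theta<\beta$ at a corner, so Proposition~\ref{prop:sector} yields $v\in W_+(S)$ and $u\in W_+(L)$. Finally \eqref{eq:linkid} bounds the $W^{1,2}$ norm by the graph norm, and (A2) applies.
\end{proof}

\subsection{Flat cones}\label{sub:cone}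

\begin{lemma}\label{lem:cone}
On a model cone $C$ the operator $\mathfrak{D}_0(u_+,u_-)=(Du_-,Du_+)$ with domain $W_+(C)\oplus W_-(C)$ is self-adjoint, and $\mathfrak{D}_0\pm\sqrt{-1}$ is an isometry of $W_+(C)\oplus W_-(C)$, with the norm $\|u\|_{W^{1,2}}^2=\|\partial u\|^2+\|u\|^2$, onto $L^2\oplus L^2$.
\end{lemma}

\begin{proof}
The proof of \eqref{eq:weitz} applies on $C$ with $R=H=dN=0$ and gives $\|Du\|=\|\partial u\|$ on $W_\pm(C)$. By symmetry $\|(\mathfrak{D}_0\pm\sqrt{-1})u\|^2=\|\mathfrak{D}_0u\|^2+\|u\|^2=\|u\|_{W^{1,2}}^2$. By (A1) it remains to prove (R) on $C$.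

Let $\varphi,f$ be as in (R) and let $E_k,\gamma_k$ be an orthonormal eigenbasis of $\mathcal{G}$ on $W_+(L)$. Then $\omega E_k$ is an orthonormal basis of $L^2(L)$ contained in $W_-(L)$. Write $\varphi=\sum c_k(r)\omega E_k$ and $f=\sum f_k(r)E_k$. Testing with $h(r)E_k$, $h\in C_c^\infty(0,\infty)$, and using \eqref{eq:polar3} gives $\int(h'+\gamma_kh/r)c_k\,r^2dr=\int hf_k\,r^2dr$, that is, $c_k'+(2-\gamma_k)c_k/r=-f_k$. Put $t=\log r$, $c_k=e^{-t/2}z_k$, $f_k=e^{-3t/2}F_k$. Since $rc_k'=e^{-t/2}(z_k'-\frac12z_k)$,
\[
z_k'+n_kz_k=-F_k,\quad n_k=\tfrac32-\gamma_k,\quad\int z_k^2e^{2t}dt=\int c_k^2r^2dr<\infty,\quad\int F_k^2\,dt=\int f_k^2r^2dr .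
\]
The gap in Lemma~\ref{lem:link} gives $n_k\ge\frac32$ or $n_k\le-\frac12$, so Lemma~\ref{lem:ode} applies. We have $\int c_k^2\,dr=\|z_k\|^2$ and $\int(c_k')^2r^2dr=\|z_k'-\frac12z_k\|^2=\|z_k'\|^2+\frac14\|z_k\|^2$, as $\int z_kz_k'=0$. The function $\omega E_k$ has eigenvalue $2-\gamma_k=n_k+\frac12$, so by \eqref{eq:linkid} on $W_-(L)$ a finite sum satisfies $\|d\sum c_k\omega E_k\|_{L^2(L)}^2=\sum(n_k^2-\frac14)c_k^2$. For $\varphi_I=\sum_{k\in I}c_k\omega E_k$, $I$ finite, the identity $|\partial\varphi_I|^2=|\partial_r\varphi_I|^2+r^{-2}|d\varphi_I|^2$ therefore gives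
\[
\int_C|\partial\varphi_I|^2=\sum_{k\in I}\Big(\|z_k'\|^2+\tfrac14\|z_k\|^2+\big(n_k^2-\tfrac14\big)\|z_k\|^2\Big)=\sum_{k\in I}\|F_k\|^2 .
\]
If $C\ne\mathbb{R}^3$ the point $0$ is not interior, and this shows $\varphi_I\in W_-(C)$. If $C=\mathbb{R}^3$, the point $0$ is removable: $\varphi_I/r\in L^2$ because $\int c_k^2\,dr<\infty$, and the functions $\min(1,r/\epsilon)\varphi_I\in W^{1,2}(\mathbb{R}^3)$ have bounded norms and converge to $\varphi_I$ in $L^2$. Since $\sum\|F_k\|^2=\|f\|^2$, the partial sums are Cauchy in $W^{1,2}$ and $\varphi\in W_-(C)$.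
\end{proof}

\subsection{Variable coefficients}\label{sub:pert}

We prove (R) for a strict datum $\mathfrak{d}$ on $P$. Fix $p\in P$ and let $I(p)=\{i:p\in F_i\}$. In affine coordinates with $p=0$ and $f_k(0)=\partial_k$, the polyhedron coincides near $0$ with a cone $C=\{\ell_i\le0,\ i\in I(p)\}$, $\ell_i$ linear. With the flat frame and the constants $N_i(0)$ this is a model cone, because $\mathfrak{d}$ is strict on \emph{closed} edges; call this datum $\mathfrak{d}^0$. We graft $\mathfrak{d}$ onto $\mathfrak{d}^0$ at scale $r$ and compare the two operators. The difficulty is that they have different domains.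

\emph{The grafted datum.} Let $\eta$ be smooth, $1$ on $B_1$ and supported in $B_2$, and $\eta_r(x)=\eta(x/r)$. Extend $N_i$ smoothly off $F_i$. For small $r$ let $f_k^r=\partial_k+\eta_r(f_k-\partial_k)$, let $N_i^r$ be the normalization of $N_i(0)+\eta_r(N_i-N_i(0))$, and let $\nu_i^r$ be the normalization of $\sum_k\ell_i(f_k^r)q_k$. On the face $\{\ell_i=0\}$ the latter is the outward normal for the metric $g^r$ of the frame $f^r$, but $\nu_i^r$, $N_i^r$ and $\chi_i^rh=-\nu_i^rhN_i^r$ are defined on all of $C$. The datum $\mathfrak{d}^r$ equals $\mathfrak{d}$ on $B_r$ and $\mathfrak{d}^0$ off $B_{2r}$. Since $f_k-\partial_k$ and $N_i-N_i(0)$ are $O(|x|)$ and $|\partial\eta_r|\le C/r$,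
\begin{equation}\label{eq:graft}
|f_k^r-\partial_k|+|\chi_i^r-\chi_i^0|\le C|x|\,\mathbf{1}_{B_{2r}},\qquad|\partial f_k^r|+|\partial\chi_i^r|\le C\,\mathbf{1}_{B_{2r}},
\end{equation}
where here and below $C$ as a constant does not depend on $r$.

\emph{Small balls carry little mass.} If the cone is not $\mathbb{R}^3$, choose $v$ with $\ell_i(v)<0$ for all $i\in I(p)$ and write points as $y+tv$ with $y$ in a plane transverse to $v$. The cone is $\{t\ge\Lambda(y)\}$ with the Lipschitz function $\Lambda=\max_i\ell_i/|\ell_i(v)|$, and composition with the bi-Lipschitz reflection $(y,t)\mapsto(y,2\Lambda(y)-t)$ is a bounded extension operator to $W^{1,2}(\mathbb{R}^3)$. The Sobolev embedding $W^{1,2}(\mathbb{R}^3)\subset L^6$ and H\"older's inequality give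
\begin{equation}\label{eq:small}
\|\psi\|_{L^2(B_{2r})}\le|B_{2r}|^{1/3}\|\psi\|_{L^6}\le Cr\|\psi\|_{W^{1,2}} .
\end{equation}

\emph{Matching the domains.} We construct a Lipschitz field $U$ of invertible real-linear maps of $\mathbb{H}$ on the cone with
\begin{equation}\label{eq:U}
|U-1|\le Cr\,\mathbf{1}_{B_{2r}},\qquad|\partial U|\le C\,\mathbf{1}_{B_{2r}},\qquad UV_i^{+,r}=V_i^{+,0}\ \text{ on the $i$-th face}.
\end{equation}
For projections $Q^0,Q$ of $\mathbb{H}$, not necessarily orthogonal, put $T(Q^0,Q)=Q^0Q+(1-Q^0)(1-Q)$. It maps the range of $Q$ into the range of $Q^0$ and $\ker Q$ into $\ker Q^0$, and $T(Q^0,Q^0)=1$. Near one face it suffices to take $T_i=T(\Pi_i^0,\Pi_i^r)$ with $\Pi_i^r=\frac12(1+\chi_i^r)$. Near an edge both subspaces must be matched by one map, and here strictness is used: the two subspaces are complementary, so they are the range and the kernel of a single projection. Precisely, for adjacent $i,j$ the map $\Pi_i^0-\Pi_j^0$ is injective: if $\Pi_i^0x=\Pi_j^0x$, this vector lies in $V_i^{+,0}\cap V_j^{+,0}=0$, so $x\in V_i^{-,0}\cap V_j^{-,0}=0$.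 By \eqref{eq:graft}, $\Pi_i^r-\Pi_j^r$ is invertible for small $r$; in particular $V_i^{+,r}\cap V_j^{+,r}=0$ and $\mathbb{H}=V_i^{+,r}\oplus V_j^{+,r}$. The map $Q_{ij}^r=(\Pi_i^r-\Pi_j^r)^{-1}(1-\Pi_j^r)$ kills $V_j^{+,r}$ and is the identity on $V_i^{+,r}$, where $(\Pi_i^r-\Pi_j^r)x=(1-\Pi_j^r)x$. So $T_{ij}=T(Q_{ij}^0,Q_{ij}^r)$ maps $V_k^{+,r}$ into $V_k^{+,0}$ for $k=i$ and $k=j$. All $T$'s are smooth functions of the $\chi^r$ that equal $1$ at $\chi^0$, so $|T-1|\le C|x|\mathbf{1}_{B_{2r}}$ and $|\partial T|\le C\mathbf{1}_{B_{2r}}$.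

For the whole space, a half-space, or a wedge take $U=1$, $T_i$, or $T_{ij}$. For a pointed cone choose a smooth partition of unity on the link, extended homogeneously of degree $0$, with $\operatorname{supp}\zeta_0$ meeting no face, $\operatorname{supp}\zeta_i$ meeting only the face $i$, and $\operatorname{supp}\zeta_{ij}$ only the adjacent faces $i,j$; put $U=\zeta_0+\sum\zeta_iT_i+\sum\zeta_{ij}T_{ij}$. Then $U-1=\sum\zeta(T-1)$ and $|\partial\zeta|\,|T-1|\le C|x|^{-1}|x|$, which gives the bounds in \eqref{eq:U}. On face $i$ only $\zeta_i$ and the $\zeta_{ij}$ are nonzero, so $UV_i^{+,r}\subset V_i^{+,0}$, with equality because $U$ is invertible for small $r$. Call this field $U_+$; the construction for $-N$ gives $U_-$. The inverses satisfy the same bounds.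

\emph{Comparison.} By \eqref{eq:U} and \eqref{eq:small}, multiplication by $U_\pm-1$ or $U_\pm^{-1}-1$ has norm at most $Cr$ on $W^{1,2}$, and $U=U_+\oplus U_-$ is an isomorphism from $W_+(\mathfrak{d}^r)\oplus W_-(\mathfrak{d}^r)$ onto $W_+(\mathfrak{d}^0)\oplus W_-(\mathfrak{d}^0)$. By \eqref{eq:graft}, the first-order coefficients of $D^r$ differ from the flat ones by at most $Cr$, and the zero-order term, which by the Koszul formula is built from the brackets $[f_k^r,f_l^r]$, is bounded by $C\mathbf{1}_{B_{2r}}$. With \eqref{eq:small}, $\|(\mathfrak{D}^r-\mathfrak{D}_0)u\|\le Cr\|u\|_{W^{1,2}}$. Writing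
\[
(\mathfrak{D}^r\pm\sqrt{-1})U^{-1}-(\mathfrak{D}_0\pm\sqrt{-1})=(\mathfrak{D}^r-\mathfrak{D}_0)U^{-1}+(\mathfrak{D}_0\pm\sqrt{-1})(U^{-1}-1),
\]
we see that the left side has norm at most $Cr$ from $W_+(\mathfrak{d}^0)\oplus W_-(\mathfrak{d}^0)$ to $L^2\oplus L^2$. By Lemma~\ref{lem:cone} and a Neumann series, $\mathfrak{D}^r\pm\sqrt{-1}$ is onto when $Cr<1$. It is symmetric in $L^2(dV_{g^r})$ by Green's formula, hence self-adjoint by (A1).

\emph{Conclusion.} Fix such an $r=r(p)$ for each $p$. Finitely many of the balls $B_{r/2}(p)$ cover $P$, so by localization we may assume that $\varphi,f$ in (R) are supported in one of them. For $\psi\in W_+(\mathfrak{d}^r)$ the function $\eta_{r/2}\psi$ is supported in $B_r$, lies in $W_+(\mathfrak{d})$, and equals $\psi$ on $B_{r/2}$. So $\int\langle D^r\psi,\varphi\rangle=\int\langle D(\eta_{r/2}\psi),\varphi\rangle=\int\langle\psi,f\rangle$. This says that $(0,\varphi)$ is in the domain of $(\mathfrak{D}^r)^*=\mathfrak{D}^r$, so $\varphi\in W_-(\mathfrak{d}^r)$, and by its support $\varphi\in W_-(\mathfrak{d})$. This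 proves (R) and Proposition~\ref{prop:sa}.

\section{The index}\label{sec:index}

For the flat metric and $N_i=a_i$, formula \eqref{eq:weitz} gives $\|D\psi\|=\|\partial\psi\|$, so elements of $\ker D_\pm$ are constants $h$ with $a_ih=\pm ha_i$ for all $i$. The $a_i$ span $\mathbb{R}^3$ since $P$ is bounded. So $\ker D_+=\mathbb{R}$, while $\ker D_-=0$ because $-1\notin SO(3)$. One expects a positive index. This datum is not strict, however, and neither need $(g,a)$ be. We perturb both to strict data and join them by a path of strict data.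

\subsection{Invariance under deformation}

\begin{proposition}\label{prop:inv}
Along a path $(g_t,N^t)$ of strict data, continuous in $C^2\times C^1$, the index $\operatorname{ind}D_+$ is constant.
\end{proposition}

\begin{proof}
The domains vary with $t$, so we compare resolvents. Let $v_t=dV_{g_t}/dx$ and $A_t=v_t^{1/2}\mathfrak{D}_tv_t^{-1/2}$. Multiplication by $v_t^{-1/2}$ is unitary from $L^2(dx)$ to $L^2(dV_{g_t})$ and preserves $W_\pm$, so $A_t$ is self-adjoint in the fixed space $L^2(P,dx)\oplus L^2(P,dx)$ with domain $W_+(\mathfrak{d}_t)\oplus W_-(\mathfrak{d}_t)$. By \eqref{eq:apriori} and (A2) its resolvent $\mathcal{R}_t=(A_t+\sqrt{-1})^{-1}$ is compact.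

Let $t_k\to t$, $F_k\to F$ weakly in $L^2$, and $u_k=\mathcal{R}_{t_k}F_k$. Then $\|u_k\|,\|A_{t_k}u_k\|\le\|F_k\|$, and $u_k$ is bounded in $W^{1,2}$ since the constant in \eqref{eq:apriori} is locally uniform in $t$. Every subsequence has a subsequence converging weakly in $W^{1,2}$, strongly in $L^2$, and with strongly convergent traces, to some $u$. The coefficients of $A_{t_k}$ and the involutions $\chi_i^{t_k}$ converge uniformly, so $u$ satisfies the boundary conditions of $\mathfrak{d}_t$ and $(A_t+\sqrt{-1})u=F$. Hence $u_k\to\mathcal{R}_tF$ strongly. If $\|\mathcal{R}_{t_k}-\mathcal{R}_t\|\not\to0$, there would be unit vectors $F_k$, weakly convergent to some $F$ along a subsequence, with $\|\mathcal{R}_{t_k}F_k-\mathcal{R}_tF_k\|\ge\epsilon>0$; but both terms converge to $\mathcal{R}_tF$, the second by compactness. So $t\mapsto\mathcal{R}_t$ is norm continuous.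

Let $\Gamma(u_+,u_-)=(u_+,-u_-)$; then $\Gamma A_t=-A_t\Gamma$. Fix $t_0$ and $c>0$ with $\pm c$ not eigenvalues of $A_{t_0}$. The projection $\Pi_t=\mathbf{1}_{(-c,c)}(A_t)$ has finite rank, commutes with $\Gamma$, and is norm continuous at $t_0$ by (A4). So the ranks of the projections $\frac12(1\pm\Gamma)\Pi_t$ are constant near $t_0$. On each eigenspace of $A_t^2$ with nonzero eigenvalue, $A_t$ is invertible and exchanges the $\pm1$ eigenspaces of $\Gamma$, which thus have equal dimension. The difference of the two ranks is therefore $\dim\ker D_+-\dim\ker D_-$.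
\end{proof}

\subsection{Tilting the normals}

To make the angle inequalities strict we move the vectors $N_i,N_j$ closer together along each edge, by tilting all of them toward the radial field $Y=x-x_0$. For $\sigma\in[0,1]$ put on $F_i$
\[
N_i^\sigma=\frac{(1-\sigma)a_i+\sigma Y}{|(1-\sigma)a_i+\sigma Y|}.
\]
The numerator has positive inner product with $a_i$, so it does not vanish; $N_i^\sigma$ depends continuously on $\sigma$ in $C^1(F_i)$, and $\|N_i^\sigma-a_i\|_{C^1}\le C\sigma$. At $\sigma=1$ all $N_i$ agree along edges, so that $\beta=\pi$ and the datum is strict for \emph{every} metric.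

\begin{lemma}\label{lem:tilt}
On each edge $\langle N_i^\sigma,N_j^\sigma\rangle>a_i\cdot a_j$ for $\sigma\in(0,1]$.
\end{lemma}

\begin{proof}
Let $c=a_i\cdot a_j\in(-1,1)$. For $\sigma=1$ the left side is $1$. Otherwise let $\tau=\frac\sigma{1-\sigma}>0$, $T=\tau Y\cdot(a_i+a_j)+\tau^2|Y|^2>0$, $A=|a_i+\tau Y|^2$, $B=|a_j+\tau Y|^2$. Then $A,B\ge1$ and $\frac12(A+B)=1+T$, so $1\le\sqrt{AB}\le1+T$, and $\langle N_i^\sigma,N_j^\sigma\rangle=(c+T)/\sqrt{AB}$. If $c+T\ge0$ this is at least $\frac{c+T}{1+T}>c$. If $c+T<0$ it is at least $c+T>c$.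
\end{proof}

\begin{proposition}\label{prop:index}
Let $g$ satisfy $\theta_{ij}\le\beta_{ij}$ on all edges. For every $\sigma\in(0,1]$ the datum $(g,N^\sigma)$ is strict and $\operatorname{ind}D_+(g,N^\sigma)\ge1$.
\end{proposition}

\begin{proof}
By hypothesis and Lemma~\ref{lem:tilt}, $\langle\nu_i,\nu_j\rangle_g\le a_i\cdot a_j<\langle N_i^\sigma,N_j^\sigma\rangle$. This applies to $g$ and to $\delta$. Join $(g,N^\sigma)$ to $(g,N^1)$ by increasing $\sigma$, then to $(\delta,N^1)$ through $((1-t)g+t\delta,N^1)$, then to $(\delta,N^\epsilon)$ by decreasing $\sigma$. All these data are strict, so by Proposition~\ref{prop:inv} it suffices to show $\operatorname{ind}D_+(\delta,N^\epsilon)\ge1$ for one small $\epsilon>0$.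

\emph{Step 1: there are $c,\epsilon_0>0$ with $\|D\varphi\|\ge c\|\varphi\|$ for all $\varphi\in W_-(\delta,N^\epsilon)$, $0<\epsilon\le\epsilon_0$.} Otherwise there are $\epsilon_k\to0$ and $\varphi_k\in W_-(\delta,N^{\epsilon_k})$ with $\|\varphi_k\|=1$ and $\|D\varphi_k\|\to0$. They are bounded in $W^{1,2}$ by \eqref{eq:apriori}, and \eqref{eq:weitz} with $R=H=0$ gives $\|\partial\varphi_k\|^2\le\|D\varphi_k\|^2+C\epsilon_k\int_{\partial P}|\varphi_k|^2\to0$. A subsequence converges in $W^{1,2}$ to a nonzero constant in $W_-(\delta,a)$, and we saw at the start of this section that there is none.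

\emph{Step 2: $\ker D_+(\delta,N^\epsilon)\ne0$ for small $\epsilon$.} Suppose that the kernel vanishes along a sequence $\epsilon\to0$. By Step 1 and Proposition~\ref{prop:sa}, $D_+$ and $D_-$ are then bijective, $(D_+^{-1})^*=D_-^{-1}$, and so $\|D_+^{-1}\|=\|D_-^{-1}\|\le1/c$ on $L^2$; that is, $\|D\psi\|\ge c\|\psi\|$ on $W_+(\delta,N^\epsilon)$. We contradict this with a test function close to the constant $1$. Mollifying the logarithmic cutoff of Lemma~\ref{lem:density}, choose a smooth real $\eta\not\equiv0$ vanishing near $\Sigma$ with $\|\partial\eta\|<c\|\eta\|$. The sets $F_i\cap\operatorname{supp}\eta$ are compact and disjoint, so there are smooth $\zeta_i$ equal to $1$ on $F_i\cap\operatorname{supp}\eta$ and $0$ on $F_j\cap\operatorname{supp}\eta$ for $j\ne i$. For small $\epsilon$ the formula for $N_i^\epsilon$ makes sense on all of $P$. The function $u_i^\epsilon=\frac12(1-a_iN_i^\epsilon)$ equals $\frac12(1+\chi_i)1\in V_i^+$ on $F_i$, so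
\[
\psi_\epsilon=\eta\Big(1+\sum_i\zeta_i(u_i^\epsilon-1)\Big)\in W_+(\delta,N^\epsilon),
\]
since $\psi_\epsilon=\eta u_i^\epsilon$ on $F_i$. As $\epsilon\to0$, $u_i^\epsilon\to\frac12(1-a_ia_i)=1$ in $C^1(P)$, so $\|\psi_\epsilon\|\to\|\eta\|$ and $\|D\psi_\epsilon\|\to\|D\eta\|=\|\partial\eta\|$. This gives $\|\partial\eta\|\ge c\|\eta\|$, a contradiction.

For small $\epsilon$ we thus have $\ker D_-=0$ and $\ker D_+\ne0$.
\end{proof}

\section{A parallel spinor}\label{sec:killing}

\begin{proposition}\label{prop:killing}
Let $w\in\mathbb{R}^3$ and let $g$ be a smooth metric on $P$ with $R_g\ge-6|w|^2$, $H_i\ge-2\,w\cdot a_i$ and $\theta_{ij}\le\beta_{ij}$. Then there is a smooth, nowhere vanishing $\psi:P\to\mathbb{H}$ with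
\begin{equation}\label{eq:killing}
\nabla_X\psi=\tfrac12X\psi w\ \text{ on }P,\qquad\nu_i\psi=\psi a_i\ \text{ on }F_i .
\end{equation}
\end{proposition}

\begin{proof}
Let $\epsilon\in(0,\frac12]$. The map $\psi\mapsto\frac32\psi w$ is compact from $W^{1,2}$ to $L^2$, so by (A3) and Proposition~\ref{prop:index} the operator $\hat D:W_+(g,N^\epsilon)\to L^2$ has index at least $1$. This is where the angle hypothesis is used. Choose $\psi_\epsilon\in W_+(g,N^\epsilon)$ with $\hat D\psi_\epsilon=0$ and $\|\psi_\epsilon\|=1$. Then $\|D\psi_\epsilon\|=\frac32|w|$, and \eqref{eq:apriori} bounds $\psi_\epsilon$ in $W^{1,2}$ uniformly in $\epsilon$. Now the curvature hypotheses enter: $R+6|w|^2\ge0$ and $H_i+2\langle w,N_i^\epsilon\rangle-\sqrt2|dN_i^\epsilon|\ge-C\epsilon$, so \eqref{eq:weitzw} and \eqref{eq:trace} give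
\[
\int_P|\hat\nabla\psi_\epsilon|^2\le C\epsilon\int_{\partial P}|\psi_\epsilon|^2\le C'\epsilon .
\]
Along a sequence $\epsilon\to0$, $\psi_\epsilon$ converges in $L^2$. Since $X(\psi_\epsilon)=\hat\nabla_X\psi_\epsilon+\frac12X\psi_\epsilon w-\Omega(X)\psi_\epsilon$, it converges in $W^{1,2}$, to a limit $\psi$ with $\|\psi\|=1$ and $\hat\nabla\psi=0$. Passing to the limit in $\nu_i\psi_\epsilon=\psi_\epsilon N_i^\epsilon$ gives the boundary condition.

The equation $\hat\nabla\psi=0$ reads $\partial_k\psi=M_k\psi$ with matrix functions $M_k$ smooth on $P$, which we extend smoothly to $\mathbb{R}^3$. If $\psi$ has $n$ derivatives locally in $L^2$, the equation gives it $n+1$; so $\psi$ is smooth in the interior. For $x\in\mathbb{R}^3$ let $S(x)$ be the value at $t=1$ of the solution of $\dot S=\sum_k(x-x_0)^kM_k\big(x_0+t(x-x_0)\big)S$, $S(0)=1$. It is invertible and smooth in $x$. Along the segment from $x_0$ to an interior point $x$, $\psi$ solves the same linear equation, so $\psi(x)=S(x)\psi(x_0)$. Hence $\psi$ is smooth on $P$, and it vanishes nowhere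 because $\psi(x_0)=0$ would force $\psi\equiv0$.
\end{proof}

\section{The developing map}\label{sec:develop}

\subsection{A local isometry}

Assume \eqref{eq:hyp} and let $\psi$ be given by Proposition~\ref{prop:killing} with $w=q_1$. In Example~\ref{ex:model}, $|\psi|^{-2}$ is the coordinate $x^1$ and $\psi$ rotates $q_j$ to $e_j$. Accordingly put
\[
u=|\psi|^2>0,\qquad e_j=\psi q_j\psi^{-1},
\]
an orthonormal frame of vector fields on $(P,g)$, and let $e_j^\flat=\langle e_j,\cdot\rangle$. From $\psi q_1=e_1\psi$ we get $\nabla_X\psi=\frac12Xe_1\psi$. The real part of $Xe_1$ is $-\langle X,e_1\rangle$ and the imaginary part is skew, so $X(u)=\langle Xe_1\psi,\psi\rangle=-u\langle X,e_1\rangle$, that is, $d(u^{-1})=u^{-1}e_1^\flat$. Differentiating $e_j\psi=\psi q_j$ gives $(\nabla_Xe_j)\psi+\frac12e_jXe_1\psi=\frac12Xe_1e_j\psi$, hence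
\[
\nabla_Xe_j=\tfrac12[Xe_1,e_j]=(X\times e_1)\times e_j=\langle X,e_j\rangle e_1-\langle e_1,e_j\rangle X ,
\]
which is \eqref{eq:frame}. Antisymmetrizing $\langle\nabla_Xe_j,X'\rangle$ in $X,X'$ gives $de_j^\flat=e_j^\flat\wedge e_1^\flat$, and therefore
\[
d(u^{-1}e_j^\flat)=u^{-1}e_1^\flat\wedge e_j^\flat+u^{-1}e_j^\flat\wedge e_1^\flat=0 .
\]
Since $P$ is convex, there are functions $\Phi^1=u^{-1}>0$, $\Phi^2,\Phi^3$ with $d\Phi^j=u^{-1}e_j^\flat$. They are smooth on $P$: integrating smooth extensions of the forms along segments from $x_0$ gives smooth extensions. The map $\Phi=(\Phi^1,\Phi^2,\Phi^3):P\to\mathbb{R}^3_+$ satisfies $\sum_j(d\Phi^j)^2=u^{-2}g=(\Phi^1)^2g$, so $g=\Phi^*b$ and $d\Phi$ is invertible. On $F_i$, \eqref{eq:killing} gives $\nu_i=\psi a_i\psi^{-1}=\sum_ja_i^je_j$, so for every vector $X$ at a point of $F_i$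
\begin{equation}\label{eq:normal}
a_i\cdot d\Phi(X)=u^{-1}\langle\nu_i,X\rangle_g .
\end{equation}
The functional $\langle\nu_i,\cdot\rangle_g$ is a positive multiple of $X\mapsto a_i\cdot X$, since both vanish on the plane tangent to $F_i$ and are positive on outward vectors.

\subsection{Global injectivity}

It remains to see that $\Phi$ is injective and to identify its image. This is a statement about convex polyhedra alone. We use Farkas' lemma: if $a\cdot z\le0$ whenever $a_k\cdot z\le0$ for all $k$ in a finite set $I$, then $a=\sum_{k\in I}c_ka_k$ with $c_k\ge0$.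

\begin{lemma}\label{lem:develop}
Let $\Phi:P\to\mathbb{R}^3$ be smooth with invertible differential, and suppose that at each point of each $F_i$ the functional $X\mapsto a_i\cdot d\Phi(X)$ is a positive multiple of $X\mapsto a_i\cdot X$. Then $a_i\cdot\Phi$ is a constant $s_i'$ on $F_i$, $\Phi$ is a diffeomorphism onto $P'=\{a_i\cdot x\le s_i'\ \text{for all }i\}$, $\Phi(F_i)=P'\cap\{a_i\cdot x=s_i'\}$, and $P'$ is a polyhedron of the combinatorial type of $P$.
\end{lemma}

\begin{proof}
The function $a_i\cdot\Phi$ has zero derivative along the connected set $F_i$, so it is constant there. Let $I(p)=\{i:p\in F_i\}$ and $K_p=\{x:a_i\cdot x\le s_i',\ i\in I(p)\}$, a cone with base point $\Phi(p)$.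

\emph{Local image.} Extend $\Phi$ to a diffeomorphism $\tilde\Phi$ of an open neighborhood $B$ of $p$ in $\mathbb{R}^3$ that meets only the faces $F_i$, $i\in I(p)$, and let $B'\subset\tilde\Phi(B)$ be an open ball about $\Phi(p)$. We claim that $O=\Phi(B\cap P)\cap B'$ equals $K_p\cap B'$. The set $O$ is closed in $B'$, is the closure in $B'$ of its interior, and its boundary in $B'$ lies in $\Phi(B\cap\partial P)$, hence in the planes $\{a_i\cdot x=s_i'\}$, $i\in I(p)$, all of which pass through $\Phi(p)$. Each component $G$ of $B'$ minus these planes is the part in $B'$ of an open convex cone based at $\Phi(p)$; being connected and disjoint from the boundary of $O$, it is contained in $O$ or disjoint from $O$. Suppose $G\subset O$ and $\Phi(p)+z\in G$. The curve $\tilde\Phi^{-1}(\Phi(p)+tz)$, $0\le t\le1$, lies in $P$ and starts at $p$ with velocity $X=d\Phi_p^{-1}z$, so $a_i\cdot X\le0$ and, by hypothesis, $a_i\cdot z\le0$ for $i\in I(p)$. Thus $G\subset K_p$, and $G$ is the component $\operatorname{int}K_p\cap B'$. The nonempty interior of $O$ meets some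 component, and $O$ is the closure of the union of the components it contains. So $O=K_p\cap B'$.

\emph{Maxima.} We claim that every point $q$ at which $a_i\cdot\Phi$ attains its maximum over $P$ lies in $F_i$. By the local image, $a_i\cdot z\le0$ whenever $a_k\cdot z\le0$ for all $k\in I(q)$, so $a_i=\sum_{k\in I(q)}c_ka_k$ with $c_k\ge0$. For $y\in P$ this gives $a_i\cdot(y-q)=\sum c_k(a_k\cdot y-s_k)\le0$. So $q$ maximizes $a_i\cdot x$ on $P$, which means $q\in F_i$. Consequently $\max_Pa_i\cdot\Phi=s_i'$, $\Phi(P)\subset P'$, and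
\begin{equation}\label{eq:faces}
p\in F_i\iff a_i\cdot\Phi(p)=s_i' .
\end{equation}

\emph{Covering.} For each $p$ we have $P'\cap B'\subset K_p\cap B'=\Phi(B\cap P)\cap B'\subset P'\cap B'$. So $\Phi$ maps a neighborhood of $p$ in $P$ homeomorphically onto the open subset $P'\cap B'$ of $P'$. A local homeomorphism from a compact Hausdorff space to a connected Hausdorff space is a covering map. As $P'$ is convex, hence simply connected, and $P$ is connected, $\Phi$ is a homeomorphism onto $P'$, and a diffeomorphism because $d\Phi$ is invertible. In particular $P'$ is compact with interior. By \eqref{eq:faces}, $\Phi$ maps $F_i$ onto $F_i'=P'\cap\{a_i\cdot x=s_i'\}$, which is therefore two-dimensional, and maps each intersection of faces onto the corresponding intersection. Edges and vertices are such intersections, so the combinatorial types agree.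
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By \eqref{eq:normal} the map $\Phi$ constructed above satisfies the hypothesis of Lemma~\ref{lem:develop}. Its image $P'$ lies in $\mathbb{R}^3_+$ because $\Phi^1>0$, and $\Phi^*b=g$. So $\Phi:(P,g)\to(P',b)$ is the required isometry.
\end{proof}

\section{Complements}\label{sec:compl}

\subsection{A general form}

\begin{theorem}\label{thm:general}
Let $P\subset\mathbb{R}^3$ be any polyhedron, with outward unit normals $a_i$, let $w\in\mathbb{R}^3$, and let $g$ be a smooth metric on $P$ with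
\[
R_g\ge-6|w|^2,\qquad H_i\ge-2\,w\cdot a_i,\qquad\theta_{ij}\le\beta_{ij}.
\]
Then equality holds everywhere. If $w\ne0$, then $(P,|w|^2g)$ is isometric, face by face, to a polyhedron of the same combinatorial type with outward normals $Aa_i$ in $(\mathbb{R}^3_+,b)$, where $A\in SO(3)$ and $Aw=|w|\partial_1$. If $w=0$, then $(P,g)$ is isometric, face by face, to a Euclidean polyhedron of the same combinatorial type with outward normals $a_i$.
\end{theorem}

\begin{proof}
Let $w\ne0$. Transport $|w|^2g$ to the rotated polyhedron $AP$, whose normals are $Aa_i$. Scaling divides $R$ by $|w|^2$ and $H$ by $|w|$ and preserves angles, and $w\cdot a_i=|w|(Aa_i)^1$; so \eqref{eq:hyp} holds on $AP$. The proof of Theorem~\ref{thm:main} did not use that the polyhedron lies in $\mathbb{R}^3_+$.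

Let $w=0$. Proposition~\ref{prop:killing} gives $\psi$ with $\nabla\psi=0$ and $\nu_i\psi=\psi a_i$. Differentiating $e_j\psi=\psi q_j$ shows that $e_j=\psi q_j\psi^{-1}$ is parallel, so $e_j^\flat$ is closed. The map $\Phi$ with $d\Phi^j=e_j^\flat$ satisfies $\Phi^*\delta=g$ and $a_i\cdot d\Phi=\langle\nu_i,\cdot\rangle_g$ on $F_i$, and Lemma~\ref{lem:develop} applies. In both cases equality holds in the three hypotheses because it holds for the model polyhedron.
\end{proof}

\subsection{The polyhedra in the conclusion}

\begin{theorem}\label{thm:class}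
Let $P\subset\mathbb{R}^3_+$ be a polyhedron. Every polyhedron $P'=\{a_i\cdot x\le s_i'\}\subset\mathbb{R}^3_+$ of the same combinatorial type as $P$, with the metric $b$, satisfies the hypotheses of Theorem~\ref{thm:main}, with equality. Two such polyhedra $P'$ and $P''$ are isometric by an isometry preserving the face labels if and only if $P''=\lambda P'+\tau$ with $\lambda>0$ and $\tau\in\{0\}\times\mathbb{R}^2$. In particular $P+t\partial_1$, $t>0$, is never isometric to $P$ in this sense, so the freedom in the $s_i'$ is needed.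
\end{theorem}

\begin{proof}
\emph{First claim.} The curvatures and angles of $(P',b)$ depend only on the $a_i$ and were computed in Section~\ref{sec:intro}. We also need a diffeomorphism $P\to P'$ carrying $F_i$ to $F_i'$. Let $s_i(t)=(1-t)s_i+ts_i'$ and $P_t=\{a_i\cdot x\le s_i(t)\}$, $0\le t\le1$. For a vertex $v$ of $P$ let $v'$ be the corresponding vertex of $P'$; the same set $I(v)$ of faces meets at both. Given $\xi\in\mathbb{R}^3$, choose a vertex $v$ maximizing $\xi\cdot x$ on $P$. By Farkas' lemma $\xi=\sum_{i\in I(v)}c_ia_i$ with $c_i\ge0$, so $\xi\cdot x\le\sum c_is_i(t)=\xi\cdot((1-t)v+tv')$ on $P_t$. By separation of convex sets, $P_t\subset(1-t)P+tP'$. Let $x\in P_t$, $x=(1-t)y+ty'$, and $I=\{i:a_i\cdot x=s_i(t)\}$. For $t<1$ equality forces $y\in F_i$ for $i\in I$, and for $t=1$ we have $y'\in F_i'$; either way $I\subset I(v)$ for some vertex $v$, and $z=v'-v$ satisfies $a_i\cdot z=s_i'-s_i$ for $i\in I$. So the constant field $z+\partial_t$ is tangent to all hyperplanes $\{a_i\cdot x=s_i(t)\}\subset\mathbb{R}^3\times\mathbb{R}$ that meet a small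 neighborhood of $(x,t)$. A partition of unity yields a smooth compactly supported $Z(x,t)$ such that $Z+\partial_t$ is tangent to all these hyperplanes in a neighborhood $O$ of the compact set $Q=\{(x,t):0\le t\le1,\ x\in P_t\}$. By uniqueness for ordinary differential equations, the sign ($-$, $0$ or $+$) of each $a_i\cdot x-s_i(t)$ is constant along an integral curve while it stays in $O$. A curve that is in $Q$ at one time therefore stays in $Q$ for $0\le t\le1$, with constant signs, and the flow from $t=0$ to $t=1$ is the required diffeomorphism.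

\emph{Second claim.} The maps $x\mapsto\lambda x+\tau$ are isometries of $b$ that preserve the frame $e_j=x^1\partial_j$ and the Euclidean normals, which gives one direction. Conversely let $\Psi:P'\to P''$ be a label-preserving isometry. An isometry between connected open subsets of hyperbolic space extends to a global isometry, and a global isometry is determined by its value and differential at one point. At a vertex $v'$ the differential of $\Psi$ maps the outward normals $\sum_ja_i^je_j$, $i\in I(v')$, to the normals with the same components at $v''=\Psi(v')$. Three of these $a_i$ are linearly independent, so $\Psi_*e_j=e_j$ at $v'$. The unique map $x\mapsto\lambda x+\tau$ taking $v'$ to $v''$ has the same value and differential, so it equals $\Psi$.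

\emph{Third claim.} If $P+t\partial_1=\lambda P+\tau$, Euclidean volumes give $\lambda=1$. A compact set is not invariant under a nonzero translation, so $t\partial_1=\tau$ and $t=0$.
\end{proof}

\subsection{Sharpness}

\begin{theorem}\label{thm:sharp}
For every polyhedron $P\subset\mathbb{R}^3_+$, each of the three hypotheses in \eqref{eq:hyp}, and every $\varepsilon>0$, there is a Riemannian manifold $(M,g)$ diffeomorphic to $P$ that satisfies the other two hypotheses, and the chosen one up to an error $\varepsilon$ (that is, $R\ge-6-\varepsilon$, respectively $H_i\ge-2a_i^1-\varepsilon$, respectively $\theta_{ij}\le\beta_{ij}+\varepsilon$), for which the conclusion of Theorem~\ref{thm:main} fails.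
\end{theorem}

\begin{proof}
The conclusion forces $R\equiv-6$, totally umbilic faces, and $H_i\equiv-2a_i^1$. In each case we violate one of these.

\emph{Scalar curvature.} Let $g=(1+t\eta)^4b$ on $P$ with $0\ne\eta\in C_c^\infty(\operatorname{int}P)$. Mean curvatures and angles are unchanged. In dimension three the metric $\phi^4b$ has scalar curvature $\phi^{-5}(-8\Delta_b\phi-6\phi)$, so $|R+6|\le\varepsilon$ for small $t$ and $\frac{d}{dt}R\big|_{t=0}=-8\Delta_b\eta-6\eta+30\eta=-8\Delta_b\eta+24\eta$. Multiplying by $\eta$ and integrating gives $8\|\nabla\eta\|^2+24\|\eta\|^2>0$, so the derivative is nonzero at some point, where $R\ne-6$ for small $t\ne0$.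

\emph{Mean curvature.} In $(\mathbb{R}^3_+,b)$ replace one face of $P$ by the graph over it of a nonzero function, small in $C^2$ and compactly supported in the interior of the face. The new domain is diffeomorphic to $P$, has $R=-6$, the same angles and the same other faces, and $H\ge-2a_i^1-\varepsilon$ on the new face. Umbilicity is conformally invariant, and a connected totally umbilic surface in $\mathbb{R}^3$ is an open piece of a sphere or a plane. The new face agrees with a plane on an open set without being planar, so it is not totally umbilic.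

\emph{Angles.} Translate $P$ so that $0$ is an interior point; then all $s_i>0$, and the $a_i$ are unchanged. For small $\tau>0$ let $P_\tau=\{(a_i-\tau s_i\partial_1)\cdot x\le s_i\ \text{for all }i\}=\{a_i\cdot x\le s_i(1+\tau x^1)\}$. On this convex set, which contains $0$, we have $1+\tau x^1>0$: otherwise it contains a point with $1+\tau x^1=0$, where $a_i\cdot x\le0$ for all $i$, forcing $x=0$ since $P$ is bounded, which is absurd. So the inequalities read $a_i\cdot\frac x{1+\tau x^1}\le s_i$, and $P_\tau$ is the image of $P$ under the projective map $y\mapsto y/(1-\tau y^1)$, a diffeomorphism near $P$ that takes faces to faces. Translate $P_\tau$ into $\mathbb{R}^3_+$ and give it the metric $b$. Its normals $a_i^\tau=(a_i-\tau s_i\partial_1)/|a_i-\tau s_i\partial_1|$ converge to $a_i$, so the angles change by at most $\varepsilon$ for small $\tau$. If $a_i=\pm\partial_1$ then $a_i^\tau=a_i$. Otherwise the $\tau$-derivative of $(a_i^\tau)^1$ at $0$ is $-s_i+s_i(a_i^1)^2<0$, so $(a_i^\tau)^1<a_i^1$ for small $\tau$. Thus $R=-6$ and $H_i=-2(a_i^\tau)^1\ge-2a_i^1$,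 with strict inequality on every face whose normal is not $\pm\partial_1$; such faces exist since the $a_i$ span $\mathbb{R}^3$.
\end{proof}

\begin{remark}
The last example shows that the angle hypothesis cannot be avoided in the existence step. There $R=-6$, $H_i+2a_i^1\ge0$, and $H_i+2a_i^1>0$ on some face. By the equality case of \eqref{eq:weitzw} with $w=q_1$, any $\psi\in W_+(g,a)$ with $\hat D\psi=0$ is $\hat\nabla$-parallel and vanishes on that face, hence vanishes identically by the last paragraph of the proof of Proposition~\ref{prop:killing}.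
\end{remark}

\begin{thebibliography}{9}
\bibitem{CW} Xiaoxiang Chai and Gaoming Wang, \emph{Dihedral rigidity in hyperbolic 3-space}, arXiv:2208.03859 (2022).
\end{thebibliography}
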